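# Monochromatic $k$-connection of complete graphs: one extra color for every three units of connectivity

All graphs are finite, simple and undirected unless the word multigraph appears; $e(G)$ is the number of edges of $G$, and $\subset$ allows equality.

## 1. The formula $e(G)-e(H)+h_k(G)$ and some small graphs

A graph $G$ is **$k$-connected** if $|V(G)|\ge k+1$ and $G-U$ is connected for every $U\subset V(G)$ with $|U|\le k-1$. Paths joining two given vertices are *disjoint* if they are internally vertex-disjoint. By Menger's theorem, any two vertices of a $k$-connected graph are joined by $k$ disjoint paths. Now color the edges and ask that each of these paths be monochromatic, that is, have all its edges of one color. Different paths may have different colors. How many colors can we use?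

**Definition.** Let $G$ be $k$-connected. An edge-coloring of $G$ is *monochromatic $k$-connected* if any two vertices are joined by $k$ disjoint monochromatic paths. The largest number of colors in such a coloring is $mc_k(G)$.

One color always works, by Menger, so $mc_k(G)\ge 1$. Here is an obvious way to use many colors. Put all the connectivity into a cheap spanning subgraph, and spend a new color on every other edge.

**Definition.** A *minimum spanning $k$-connected subgraph* of $G$ is a $k$-connected $H\subset G$ with $V(H)=V(G)$ and with $e(H)$ minimum among such subgraphs. Put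
$$h_k(G)=\max\{mc_k(H): H\text{ is a minimum spanning $k$-connected subgraph of }G\}.$$

Color a suitable $H$ optimally and give every other edge its own new color. The paths inside $H$ suffice, so
$$mc_k(G)\ \ge\ e(G)-e(H)+h_k(G)\ \ge\ e(G)-e(H)+1 .$$
The first guess is that nothing beats this. It is a conjecture of Qingqiong Cai, Shinya Fujita, Henry Liu and Boram Park ("Monochromatic $k$-connection of graphs", arXiv:2402.09254, 2024).

**Conjecture.** Let $G$ be a $k$-connected graph, where $k\ge2$, and let $H\subset G$ be a minimum spanning $k$-connected subgraph. Then $mc_k(G)=e(G)-e(H)+h_k(G)$.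

We test it. One small fact will be used all the time.

**Fact 1.** Distinct disjoint $u$–$v$ paths start with different edges at $u$. If two of them start with the same edge $uw$, then either $w=v$ and both paths are the edge $uv$, or $w$ is internal to both. Likewise at $v$.

*A cycle, $k=2$.* Here $H=G$, so the formula holds trivially, and the number to find is $h_2(C_n)=mc_2(C_n)$. Two consecutive edges $uw,wv$ form one of the only two $u$–$v$ paths on the cycle when $u\neq v$, so they have the same color. Hence all edges have one color and $mc_2(C_n)=1$.

*$K_4$, $k=2$.* Here $H=C_4$, and the formula gives $6-4+1=3$: the $4$-cycle gets one color and each diagonal its own. Can one reach $4$ colors? Splitting a color class into its components, each with its own color, does not destroy any monochromatic path, so assume all classes are connected. The class sizes are then $3,1,1,1$ or $2,2,1,1$ or $2,1,1,1,1$ or $1,1,1,1,1,1$. For each pair of vertices at least one of the two paths has length at least $2$, so the pair lies in a class with at least two edges.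

- In the pattern $3,1,1,1$ the class of three edges must contain all four vertices, so it is a spanning tree. Two vertices adjacent in this tree have no second monochromatic path.
- In the pattern $2,2,1,1$ the two big classes are paths on three vertices. Two triples in a set of four share a pair, so together they contain at most five of the six pairs.
- The remaining patterns contain at most three pairs.

So $mc_2(K_4)=3$, as guessed.

*$K_{k+1}$.* Here $H=G=K_{k+1}$. The next section shows $mc_k(K_{k+1})=1$.

The guess survives all these tests. Nevertheless it is false.

**Theorem 1.** Let $k\ge 6$. For infinitely many $n$,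
$$mc_k(K_n)\ \ge\ \binom n2-\frac{kn}2+\Big\lfloor \frac k3\Big\rfloor ,\qquad\text{while}\qquad e(K_n)-e(H)+h_k(K_n)=\binom n2-\frac{kn}{2}+1 .$$
Since $\lfloor k/3\rfloor\ge2$, the conjecture fails for every $k\ge 6$.

**Theorem 2.** $h_k(G)=1$ for every $k\ge2$ and every $k$-connected $G$. So the conjecture amounts to $mc_k(G)=e(G)-e(H)+1$.

**Theorem 3.** For $k\ge4$ and $n\ge n_0(k)$: $\;mc_k(K_n)\le\binom n2-\lceil kn/2\rceil+\max\{1,\lfloor k/3\rfloor\}$.

Theorem 3 says that the construction behind Theorem 1 is optimal for complete graphs. Nothing below settles which of $k=2,3,4,5$ satisfy the conjecture for all $G$.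

Four published results are used.

- **Harary** (PNAS 48, 1962): for $2\le k<n$ there is a $k$-connected graph on $n$ vertices with $\lceil kn/2\rceil$ edges.
- **Morgenstern** (J. Combin. Theory Ser. B 62 (1994) 44–62), case $q=2$: there are infinitely many connected cubic Ramanujan graphs with $n\to\infty$ vertices and girth at least $\frac23\log_2n$. *Ramanujan* means here that all eigenvalues $\ne\pm3$ have modulus at most $2\sqrt2$. For example, $K_4$, with eigenvalues $3,-1,-1,-1$, satisfies the eigenvalue condition. What we need is a whole sequence with growing girth.
- **Alon–Milman** (standard): in an $r$-regular graph on $n$ vertices with second eigenvalue $\lambda_2$, $e(S,V\setminus S)\ge(r-\lambda_2)|S||V\setminus S|/n$. To see this, let $f=|V\setminus S|$ on $S$ and $f=-|S|$ off $S$. Then $f\perp\mathbf 1$, $\|f\|^2=n|S||V\setminus S|$, and $n^2e(S,V\setminus S)=\sum_{uv\in E}(f(u)-f(v))^2\ge(r-\lambda_2)\|f\|^2$.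
- **Mader** (Arch. Math. 23 (1972)): in a minimally $k$-connected graph every cycle contains a vertex of degree $k$. This is used only for Theorem 2. *Minimally $k$-connected* means $k$-connected, but no longer so after deleting any edge; a cycle is minimally $2$-connected.

## 2. Regular graphs of degree $k$ force a single color

This section computes the conjectured value for $K_n$ when $kn$ is even and $n\ge k+1$.

A $k$-connected graph has minimum degree at least $k$, so it has at least $kn/2$ edges, and Harary's theorem provides one with exactly $kn/2$. Hence $e(H)=kn/2$, and every minimum $H$ is $k$-regular.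

Take a monochromatic $k$-connected coloring of such an $H$. Let $w$ be a vertex with distinct neighbors $u,v$, and take $k$ disjoint monochromatic $u$–$v$ paths. By Fact 1 and $\deg u=\deg v=k$, every edge at $u$ and every edge at $v$ is on one of these paths. Say $uw\in P$ and $wv\in Q$. Then $w$ is internal in both, so $P=Q$, and a $u$–$v$ path containing the edges $uw$ and $wv$ is the path $uwv$. So $uw$ and $wv$ have the same color. Thus adjacent edges have equal color, and $H$ is connected, so $mc_k(H)=1$. Hence $h_k(K_n)=1$ and the conjectured value is
$$\binom n2-\frac{kn}2+1. \tag{1}$$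
This is the second half of Theorem 1. With $n=k+1$ it also gives $mc_k(K_{k+1})=1$.

## 3. What a privately colored edge buys

It is natural to try to prove the guess for $K_n$ by this same argument. Take a coloring of $K_n$, let $N$ be the union of the color classes with at least two edges, and suppose $N$ is spanning and $k$-regular. Take edges $uw,wv$ of $N$. There are $k$ disjoint monochromatic $u$–$v$ paths in $K_n$. If $uv\in E(N)$, all of them lie in $N$, the argument of Section 2 applies word for word, and $uw,wv$ have the same color. In particular *every triangle of $N$ is monochromatic*.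

If $uv\notin E(N)$, the edge $uv$ may itself be one of the $k$ paths. Then only $k-1$ paths lie in $N$, and they leave one $N$-edge at $u$ and one at $v$ unused. These may be $uw$ and $wv$, and then nothing forces their colors to agree. This is exactly where the attempt stops. What it needs is $k$ paths inside $N$, and it has them only for $N$-adjacent pairs.

So let us exploit the slack.

**Sufficient condition.** Let $N\subset K_n$ be spanning and $k$-regular, with its edges colored with exactly $t$ colors such that

(a) any two $N$-adjacent vertices are joined by $k$ disjoint monochromatic paths in $N$;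

(b) any two other vertices are joined by $k-1$ disjoint monochromatic paths in $N$.

Then $mc_k(K_n)\ge\binom n2-\frac{kn}2+t$.

Indeed, give each edge outside $N$ its own new color. In case (b) the $k-1$ paths in $N$ have length at least $2$, so the edge $uv\notin N$ is a $k$-th path disjoint from them. The number of colors is $\binom n2-\frac{kn}2+t$.

How large can $t$ be? Suppose each color forms a connected spanning regular subgraph of $N$. Degree $1$ is impossible for $n\ge3$. Degree $2$ means a Hamilton cycle $C$. If $xx'$ is an edge of $C$, then by (a) the $k$ paths use every edge at $x$, so one of them is the path $C-xx'$, through all vertices. If $x$ also has an edge of another color, the path starting with it has an internal vertex, which lies on $C-xx'$ too, a contradiction. So as soon as there are two colors, each must have degree at least $3$, and $t\le\lfloor k/3\rfloor$.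

We shall achieve $t=\lfloor k/3\rfloor$ with cubic graphs as colors. For $k=6$, $N$ will be the union of a red and a blue cubic graph. Two properties are wanted.

- *No short cycles in $N$.* Triangles are already constrained. If $N$ looks like a tree near $u$ and $v$, we can see which short routes compete with each other.
- *Expansion of each color.* Far from $u$ and $v$, paths of one color must be able to dodge a given set of vertices and still be short, so that they leave room for the other paths.

Cubic graphs of large girth with expansion exist by Morgenstern's theorem. We must overlay several of them without creating short cycles.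

## 4. Packing graphs without short cycles

The girth of an acyclic graph counts as infinite.

**Lemma A.** Let $g\ge 2$ and let $A,F$ be graphs on $V$, both of girth $>g$ (acyclic allowed), with maximum degrees summing to at most $\Delta$, where $\Delta\ge2$ and $|V|>\Delta^{g+1}$. Then there is a permutation $\pi$ of $V$ such that $A$ and $\pi F$ are edge-disjoint and $A\cup\pi F$ has girth $>g$.

The plan is to start with a best permutation and show that a remaining short cycle can be removed by exchanging the roles of two far-apart vertices $x,y$ in the second graph. The exchange destroys the short cycles that pass from one graph to the other at $x$ or $y$, but it can splice two such cycles into a new one. If we simply counted short cycles, with $\sigma$ destroyed there could be about $\sigma^2/2$ new ones. So we weight a cycle by $\theta^{\text{length}}$: a spliced cycle then gets the product of two small weights.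

**Step 1: the potential.** For a permutation $\pi$ let $B=\pi F$, and let $N=A\uplus B$ be the multigraph union. A common edge of $A$ and $B$ is a cycle of length $2$. *Short* means of length at most $g$. We identify a cycle with its edge set. Put $\theta=1/(2\Delta)$ and
$$\Phi(\pi)=\sum_{\Gamma}\theta^{|\Gamma|},$$
summed over the short cycles $\Gamma$ of $N$. Choose $\pi$ minimizing $\Phi$. If $\Phi(\pi)=0$ we are done: there is no $2$-cycle, so $A,B$ are edge-disjoint, and the girth exceeds $g$. Suppose $N$ has a short cycle.

**Step 2: the exchange.** Call a cycle *mixed* at a vertex if it uses an $A$-edge and a $B$-edge there; for example, a $2$-cycle is mixed at both its vertices. Since $A$ and $B$ have girth $>g$, our short cycle contains edges of both graphs, hence is mixed at some vertex $x$. A ball of radius $g$ in $N$ has at most $1+\Delta+\dots+\Delta^g<\Delta^{g+1}$ vertices, so there is $y$ with $\mathrm{dist}_N(x,y)>g$. Let $\rho=(x\,y)$ be the transposition and $N'=A\uplus\rho B$, the multigraph of the permutation $\rho\pi$.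

To compare $N$ and $N'$, let $N^\circ$ arise from $N$ by splitting $x$ into $x_A,x_B$, carrying the $A$-edges and the $B$-edges of $x$ respectively, and $y$ into $y_A,y_B$ in the same way. Then $N$ comes from $N^\circ$ by identifying $x_A=x_B$ and $y_A=y_B$. And $N'$ comes from $N^\circ$ by identifying $x_A=y_B$ (call this vertex $x'$) and $y_A=x_B$ (vertex $y'$). The three multigraphs have the same edges up to this renaming. A path of length $\le g$ in $N^\circ$ from $\{x_A,x_B\}$ to $\{y_A,y_B\}$ would give an $x$–$y$ walk of length $\le g$ in $N$, so
$$\text{no path of length}\le g\text{ in }N^\circ\text{ joins }\{x_A,x_B\}\text{ to }\{y_A,y_B\}. \tag{2}$$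

**Step 3: the short cycles of $N'$.** Let $S_z=\sum\theta^{|P|}$ over the short cycles $P$ of $N$ mixed at $z$. No short cycle of $N$ contains both $x$ and $y$. Let $\Gamma'$ be a short cycle of $N'$.

*(i) $\Gamma'$ is not mixed at $x'$ or $y'$.* Wherever it passes through $x'$ or $y'$ it uses two edges of the same graph, hence of the same split vertex, so $\Gamma'$ is a cycle of $N^\circ$. By (2) it does not meet both $\{x_A,x_B\}$ and $\{y_A,y_B\}$. If it contains at most one of the four split vertices, it is a short cycle of $N$, not mixed at $x$ or $y$. If it contains $x_A$ and $x_B$, it consists of two $x_A$–$x_B$ paths of $N^\circ$. Neither is a single edge, since $N$ has no loop, so in $N$ they become two distinct cycles $P_1,P_2$, both mixed at $x$, with $|P_1|+|P_2|=|\Gamma'|$. As $\Gamma'=P_1\cup P_2$ is determined by the unordered pair, such $\Gamma'$ contribute at most $\frac12S_x^2$ to $\Phi(\rho\pi)$. Likewise $y_A,y_B$ give at most $\frac12S_y^2$.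

*(ii) $\Gamma'$ is mixed at exactly one of $x',y'$.* Opened at that vertex, its edges form a path in $N^\circ$ from $x_A$ to $y_B$, or from $y_A$ to $x_B$, of length $\le g$. This is impossible by (2).

*(iii) $\Gamma'$ is mixed at both.* The two arcs of $\Gamma'$ between $x'$ and $y'$ are paths of $N^\circ$. One starts at $x_A$ and the other at $y_B$; one ends at $y_A$ and the other at $x_B$. Either they are $x_A$–$y_A$ and $y_B$–$x_B$, impossible by (2), or they are $x_A$–$x_B$ and $y_B$–$y_A$. In the latter case they become cycles $P,Q$ of $N$ mixed at $x$ and at $y$ respectively, with $|P|+|Q|=|\Gamma'|$ and $\Gamma'=P\cup Q$. These $\Gamma'$ contribute at most $S_xS_y$.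

**Step 4: the potential drops.** The short cycles of $N$ mixed at $x$ or $y$ do not appear in (i) as unchanged cycles, and none is mixed at both vertices. So with $\sigma=S_x+S_y$,
$$\Phi(\rho\pi)-\Phi(\pi)\le -S_x-S_y+\tfrac12S_x^2+\tfrac12S_y^2+S_xS_y=-\sigma+\tfrac12\sigma^2 .$$
At most $\Delta^h$ cycles of length $h$ pass through a given vertex, so $S_x,S_y\le\sum_{h\ge2}\Delta^h\theta^h=\sum_{h\ge2}2^{-h}=\frac12$. Also $S_x>0$ by the choice of $x$. Thus $0<\sigma\le1$ and $-\sigma+\frac12\sigma^2<0$, contradicting the minimality of $\Phi(\pi)$. $\square$

## 5. Dodging a small set in an expander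

We now want short paths between two sets that avoid a forbidden set $Q$. The price is that the two sets be large compared with $Q$.

**Lemma B.** Let $F$ be a graph on $V$, $|V|=n$, and $\beta>0$, such that every $S$ with $|S|\le n/2$ has at least $\beta|S|$ outside neighbors. Let $Q\subset V$ and let $X,Y\subset V\setminus Q$ be nonempty with $|X|,|Y|\ge\frac2\beta|Q|$. Then $F-Q$ contains an $X$–$Y$ path of length at most $L:=2\lceil \ln n/\ln(1+\beta/2)\rceil$.

*Proof.* Let $X_j$ be the set of vertices at distance $\le j$ from $X$ in $F-Q$, so $X_0=X$. If $|X_j|\le n/2$, then $X_j$ has at least $\beta|X_j|$ outside neighbors. At most $|Q|\le\frac\beta2|X|\le\frac\beta2|X_j|$ of them lie in $Q$, and the rest lie in $X_{j+1}$. Hence $|X_{j+1}|\ge(1+\frac\beta2)|X_j|$. If $|X_j|\le n/2$ held for all $j\le L/2$, we would get $|X_{L/2}|\ge(1+\frac\beta2)^{L/2}\ge n$, a contradiction; and the sets $X_j$ increase. So $|X_{L/2}|>n/2$. The same holds for $Y$. Two sets of more than $n/2$ vertices meet, which gives a path of length at most $L$. $\square$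

To see the expansion condition on a small graph, take $K_4$: here $n/2=2$, a single vertex has $3$ outside neighbors and a pair has $2$, so $\beta=1$ works.

## 6. The union of $\lfloor k/3\rfloor$ cubic expanders

Let $k\ge6$ and $t=\lfloor k/3\rfloor$, and let $R$ be one of Morgenstern's cubic graphs on $n$ vertices, $n$ large; $n$ is even because $R$ is cubic. Put $\beta=\frac1{36}$.

**Expansion of $R$.** Since $R$ is connected, its second eigenvalue is at most $2\sqrt2$. By the Alon–Milman inequality, $e(S,V\setminus S)\ge\frac{3-2\sqrt2}2|S|$ for $|S|\le n/2$. A vertex outside $S$ receives at most three of these edges, so $S$ has at least $\frac{3-2\sqrt2}6|S|$ outside neighbors. As $\frac{3-2\sqrt2}6>0.0285>\frac1{36}$, this is at least $\beta|S|$.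

**Parameters.** Put $\nu=\log_2n$ and
$$a=\lceil2\log_2\nu\rceil,\quad b=a+\lceil5\log_2\nu\rceil,\quad g=4b+2,\quad \ell=2b+L+3 ,$$
with $L$ from Lemma B. Their roles are as follows. We grow one-colored trees of depth $b$ from the neighbors of $u$ and $v$, and $g$ is large enough to make the picture a tree. A connecting path will have at most $\ell$ vertices. At depth $a$ a tree has more branches than all earlier paths together can spoil. Between depths $a$ and $b$ a single unspoiled branch grows large enough for Lemma B.

Since $b,g=O(\log\nu)$, $L,\ell=O(\nu)$ and $4^a\le4\nu^4$, while $2^{a-1}\ge\nu^2/2$ and $2^{b-a}\ge\nu^5$, for all large $n$ we have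
$$\tfrac23\nu>g,\qquad n>k^{g+1},\qquad 2^{a-1}>k\ell,\qquad 2^{b-a}\ge\tfrac2\beta\,(2b+3+k\ell+2k4^a).\tag{3}$$
The second inequality holds because $k^{g+1}=2^{O(\log\nu)}$ and $n=2^\nu$.

**The graph.** By (3), $R$ has girth $>g$. Apply Lemma A repeatedly, with $\Delta=k$, to $t$ copies of $R$ and $k-3t\in\{0,1,2\}$ copies of a perfect matching of $V$. At each stage the maximum degrees sum to at most $k$. The result is a family of edge-disjoint copies whose union $N$ is simple, $k$-regular, and of girth $>g=4b+2$. Color $i$, for $1\le i<t$, is the $i$-th copy of $R$. Color $t$ is the $t$-th copy together with all the matchings. Let $N_i$ be the graph of color $i$. It is $r_i$-regular with $3\le r_i\le5$, and $\sum_ir_i=k$. It contains a spanning copy of $R$, so Lemma B applies to each $N_i$ with $\beta=\frac1{36}$.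

It remains to verify (a) and (b) of Section 3 for $N$.

## 7. Routing $k$ or $k-1$ one-colored paths

Fix $u\ne v$, let $d=\mathrm{dist}_N(u,v)$, and let $B(\cdot,b)$ denote balls of radius $b$ in $N$.

**Step 1: near $u$ and $v$ the graph is a tree.** Suppose $d\le2b$. Let $P=p_0p_1\dots p_d$, with $p_0=u$ and $p_d=v$, be a shortest path, and put $T=N[B(u,b)\cup B(v,b)]$. Each $p_i$ has distance at most $b$ from $u$ or from $v$, so $T\supset P$. The middle vertex $m=p_{\lfloor d/2\rfloor}$ is within distance $b$ along $P$ from both $u$ and $v$. So every vertex of $T$ is joined to $m$ within $T$ by a walk of length at most $2b$: first to $u$ or $v$ inside the ball, then along $P$. Hence $T$ is connected and has a breadth-first tree from $m$ of depth at most $2b$. An edge of $T$ outside that tree would create a cycle of length at most $4b+1$, contrary to the girth. So $T$ is a tree.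

If $d>2b$, the balls $B(u,b)$ and $B(v,b)$ are disjoint, and each induces a tree by the same argument with center $u$ or $v$.

**Step 2: one-colored trees.** For a neighbor $u'$ of $u$ with $uu'$ of color $c$ and for $1\le j\le b$, let $S_j(u')$ be the set of endpoints of paths of length $j$ of color $c$ starting with the edge $uu'$. Put $S(u')=\bigcup_{j\le b}S_j(u')$. For example, $S_1(u')=\{u'\}$. These paths stay in $B(u,b)$, which induces a tree, so distinct ones have distinct endpoints. A path of length less than $b$ extends in $r_c-1\in\{2,3,4\}$ ways, because its last vertex has $r_c$ edges of color $c$, one of them already used, and the others lead to new vertices. Therefore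
$$|S_j(u')|\ge2^{j-1},\qquad \Big|\bigcup_{j\le a}S_j(u')\Big|\le\sum_{j\le a}4^{j-1}\le4^a,$$
and each $s\in S_a(u')$ has at least $2^{b-a}$ descendants in $S_b(u')$. For neighbors $v'$ of $v$ define $T_j(v')$ and $T(v')$ analogously.

**Step 3: pairing the neighbors.** We choose $K$ pairs $(u_q,v_q)$ with the $u_q$ distinct neighbors of $u$, the $v_q$ distinct neighbors of $v$, and $uu_q$, $vv_q$ of the same color $c_q$. Each color $c$ has $r_c$ edges at $u$ and $r_c$ edges at $v$, so neighbors can be paired by color.

- *Case A: $d\le2b$ and $P$ is monochromatic* (this includes $d=1$). Omit $p_1$ at $u$ and $p_{d-1}$ at $v$. Both omitted edges have the color of $P$, so the remaining neighbors can be paired by color, and $K=k-1$. The path $P$ will also be used.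
- *Case B: $d\le2b$ and $P$ is not monochromatic* (so $d\ge2$). If $up_1$ has color $i$, omit $p_1$ at $u$ and an arbitrary color-$i$ neighbor at $v$. Pair the rest; $K=k-1$.
- *Case C: $d>2b$.* Pair all neighbors; $K=k$.

Case B is where a path gets lost. For $d=2$ and $P=uwv$ in two colors this is unavoidable: by Section 2, $k$ disjoint monochromatic paths in $N$ would force $uw,wv$ to have equal color.

Write $S^q=S(u_q)$, $T^q=T(v_q)$, $S^q_{\le a}=\bigcup_{j\le a}S_j(u_q)$ and $T^q_{\le a}=\bigcup_{j\le a}T_j(v_q)$.

**Step 4: the trees do not interfere.** *Claim.* The $2K$ sets $S^q,T^q$ are pairwise disjoint and avoid $u,v$. In Case A they also avoid $V(P)$.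

In Case C, the sets $S^q$ lie in different components of $N[B(u,b)]-u$, the sets $T^q$ in different components of $N[B(v,b)]-v$, and the balls are disjoint. The claim follows.

In Cases A and B, $S^q$ lies in the component of $T-u$ containing $u_q$, so different $S^q$ are disjoint; similarly for the $T^q$ with $T-v$. As $u_q\ne p_1$, the set $S^q$ lies in a component of $T-u$ that avoids the connected graph $P-u$. In particular $S^q$ avoids $V(P)$, and so avoids $u$ and $v$. Each $T^{q'}$ avoids $v$. Suppose $T^{q'}$ contained $u$ or a vertex of some $S^q$. The monochromatic path of $T$ from $v$ to this vertex passes through $u$ or ends there, because $v$ lies in the component of $p_1$ in $T-u$, which $S^q$ avoids. In the tree $T$ the only $v$–$u$ path is $P$ reversed, so the path has $P$ as an initial segment. Hence $P$ is monochromatic and $v_{q'}=p_{d-1}$. In Case B, $P$ is not monochromatic; in Case A, $p_{d-1}$ was omitted. This is a contradiction. Finally, in Case A, $v_{q'}\ne p_{d-1}$ implies that $T^{q'}$ lies in a component of $T-v$ avoiding $P-v$, so $T^{q'}$ avoids $V(P)$. $\square$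

**Step 5: linking the pairs one at a time.** For $q=1,\dots,K$ in turn we construct a $u$–$v$ path $\Lambda_q$ of color $c_q$, with at most $\ell$ vertices, whose internal vertices avoid
$$Q_q=\{u,v\}\ \cup\ V(P)\text{ [Case A only]}\ \cup\bigcup_{q'<q}V(\Lambda_{q'})\ \cup\bigcup_{q'>q}\big(S^{q'}_{\le a}\cup T^{q'}_{\le a}\big).$$
So an early path must respect the first $a$ levels of the later trees, but it may run through their deeper levels. One could not protect the whole trees: if $r_{c_q}=3$, then $X\subset S_b(u_q)$ has at most $2^{b-1}$ elements, while a single fully protected tree already makes $|Q_q|\ge2^{b-1}$, and Lemma B needs $|X|\ge72|Q_q|$. Protecting $a$ levels is cheap: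
$$|Q_q|\le(2b+3)+k\ell+2k4^a. \tag{4}$$

Suppose $\Lambda_1,\dots,\Lambda_{q-1}$ are constructed. Their internal vertices avoid $S^q_{\le a}\cup T^q_{\le a}$, since this set was protected, and $u,v$ are not in it by the Claim. Together with the rest of the Claim this shows that $Q_q$ is disjoint from $S^q_{\le a}\cup T^q_{\le a}$. Again by the Claim, $Q_q\cap(S^q\cup T^q)$ consists only of vertices of earlier $\Lambda_{q'}$, at most $k\ell$ in number.

The vertices of $S_a(u_q)$ number at least $2^{a-1}>k\ell$, and their descendant sets (levels $a,\dots,b$, the vertex itself included) are pairwise disjoint. So some $s\in S_a(u_q)$ has a descendant set avoiding $Q_q$. Let $X$ be the set of its descendants at level $b$, so $|X|\ge2^{b-a}$. Define $Y$ in the same way from $T^q$. By (3) and (4), $|X|,|Y|\ge\frac2\beta|Q_q|$, so Lemma B applied in $N_{c_q}$ gives an $X$–$Y$ path of color $c_q$ and length at most $L$ avoiding $Q_q$.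

Take the union of this path with the tree path from $u_q$ through $s$ to its end in $X$ and the tree path from its end in $Y$ to $v_q$. The tree paths have color $c_q$ and avoid $Q_q$: up to level $a$ because $Q_q$ misses $S^q_{\le a}\cup T^q_{\le a}$, and from level $a$ on by the choice of the branch. The union is a connected subgraph of color $c_q$ avoiding $Q_q$, with at most $2b+L+1$ vertices. It contains a $u_q$–$v_q$ path, which avoids $u,v\in Q_q$. Adding $u$ and $v$ gives $\Lambda_q$, with at most $2b+L+3=\ell$ vertices.

**Step 6: counting.** The paths $\Lambda_1,\dots,\Lambda_K$, together with $P$ in Case A, are internally disjoint monochromatic $u$–$v$ paths in $N$. Their number is $k$ in Cases A and C, and $k-1$ in Case B. Two $N$-adjacent vertices have $d=1$ and fall into Case A. So (a) and (b) hold, and the sufficient condition of Section 3 gives $mc_k(K_n)\ge\binom n2-\frac{kn}2+\lfloor\frac k3\rfloor$ for all sufficiently large $n$ in Morgenstern's sequence. With (1), this proves Theorem 1. $\blacksquare$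

## 8. A minimum $H$ never carries two colors: proof of Theorem 2

In $K_n$ with $kn$ even, $H$ was regular and Section 2 did everything. In general $H$ also has vertices of larger degree. Mader's theorem says they form a forest, and a vertex of degree at most $1$ in the forest sees almost only vertices of degree $k$.

**Step 1: setup.** Let $H$ be a minimum spanning $k$-connected subgraph of $G$; it is minimally $k$-connected. Take any monochromatic $k$-connected coloring of $H$. Let $\mathcal L$ be the set of vertices of degree $k$, and $F=H-\mathcal L$. By Mader's theorem $F$ is a forest. If $F\ne\emptyset$, it has a vertex of $F$-degree $\le1$. That vertex has degree $\ge k+1$ in $H$, hence at least $k$ neighbors in $\mathcal L$. So $|\mathcal L|\ge k$ if $F\neq\emptyset$, and $\mathcal L\ne\emptyset$ always.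

**Step 2: two observations.**

(O1) *All $x\in\mathcal L$ have the same number $r_i$ of edges of color $i$, and every vertex has at least $r_i$ of them.* For $x\in\mathcal L$ and $v\ne x$, $k$ disjoint monochromatic $x$–$v$ paths use all edges at $x$. A path that starts with color $i$ ends at $v$ with color $i$, and different paths use different edges at $v$. So $v$ has at least as many edges of each color as $x$. For $x,v\in\mathcal L$ exchange their roles.

(O2) *If $x\ne y$ in $\mathcal L$ have a common neighbor $w$, then $xw,wy$ have equal color.* This is the argument of Section 2; it used only that the two end vertices have degree $k$.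

**Step 3: exactly one color occurs at $\mathcal L$.** Say it is red, with $r_{\text{red}}=k$. Then each $x\in\mathcal L$ has $k$ disjoint red paths to every other vertex. Suppose some edge $f$ is not red. The red spanning subgraph $H_1\subset H-f$ is not $k$-connected, because $H-f$ is not. So $H_1-U$ is disconnected for some $U$ with $|U|\le k-1$. A vertex $x\in\mathcal L\setminus U$ would be separated by $U$ in $H_1$ from some vertex, which is impossible since one of $k$ disjoint red paths misses $U$. So $\mathcal L\subset U$ and $|\mathcal L|\le k-1$. As $|V(H)|\ge k+1$, we have $F\ne\emptyset$, so $|\mathcal L|\ge k$, a contradiction. Hence all edges are red.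

**Step 4: at least two colors occur at $\mathcal L$.** This will be contradictory. By (O2), for each vertex $w$ all edges from $w$ to $\mathcal L$ have one color. If $F=\emptyset$, each vertex of $\mathcal L$ has edges of a single color, and by (O1) all have the same one, a contradiction. So take $w\in F$ with $F$-degree $\le1$. All edges of $w$ except at most one have the same color $c$. By (O1) every color occurring at $\mathcal L$ also occurs at $w$. So exactly two colors occur at $\mathcal L$: $c$ and one other, "blue", with $r_{\text{blue}}=1$ and $r_c=k-1\ge1$.

Each $x\in\mathcal L$ has a blue path to every other vertex, because its blue edge is on one of $k$ disjoint monochromatic paths. So the blue graph is connected and spanning, and the vertices of $\mathcal L$ are leaves in it. As $|V(H)|\ge3$, no blue edge joins two vertices of $\mathcal L$. Deleting these leaves therefore leaves a connected blue graph spanning $V(F)$. Since $F$ is a forest, all edges of $F$ belong to it and are blue. Now take $x\in\mathcal L$ with its blue edge $xw'$; then $w'\in F$. By (O2) all edges from $w'$ to $\mathcal L$ are blue, and all $F$-edges at $w'$ are blue.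 So $w'$ has no edge of color $c$, contradicting (O1).

Thus $mc_k(H)=1$ for every minimum $H$, and $h_k(G)=1$. $\blacksquare$

## 9. Counting excess degree: proof of Theorem 3

Let $k\ge4$, $\tau=\max\{1,\lfloor k/3\rfloor\}$, and let $n$ be large in terms of $k$. Letters used for the construction are now free again.

**Setup: colors against edges.** Take a monochromatic $k$-connected coloring of $K_n$ with the maximum number of colors. Recoloring the components of each class with distinct colors keeps it valid and does not decrease the number of colors, so assume all classes are connected. Let $C_1,\dots,C_t$ be the classes with at least two edges, and put $c_i=|V(C_i)|\ge3$, $e_i=e(C_i)\ge c_i-1$, $N=\bigcup C_i$, $r_i(x)=\deg_{C_i}(x)$ (which is $0$ if $x\notin C_i$) and $d(x)=\deg_N(x)$. Neighborhoods $N(x)$ are taken in $N$.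

A monochromatic path of length $\ge2$ lies in some $C_i$. Among $k$ disjoint monochromatic $x$–$v$ paths at most one is the edge $xv$, and this edge is in some $C_i$ if $xv\in E(N)$. Counting first edges at $x$ gives, for $x\ne v$,
$$\sum_{i:\,x,v\in C_i}r_i(x)\ \ge\ k-1,\qquad\text{and}\ \ge k\ \text{ if }xv\in E(N).\tag{5}$$
So each vertex has an $N$-edge, and then $d(x)\ge k$ by the second part. Also, any two vertices are joined by $k-1$ disjoint paths in $N$, so $N-U$ is connected whenever $|U|\le k-2$. Put $\varepsilon(x)=d(x)-k\ge0$ and $2s=\sum_x\varepsilon(x)$, so $e(N)=\frac{kn}2+s$. The number of colors is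
$$\binom n2-e(N)+t=\binom n2-\frac{kn}2+(t-s).$$
**It suffices to show $t-s\le\tau$.** Since the number of colors is an integer, this gives the bound with $\lceil kn/2\rceil$. In words: each color beyond $\tau$ must be paid for by one unit of $s$. In the construction of Section 6, $s=0$ and $t=\lfloor k/3\rfloor$.

Edges at $x$ in classes missing $v$ are useless for $v$. With $\mathrm{lost}(x,v)=\sum_{i:\,x\in C_i\not\ni v}r_i(x)$, (5) says
$$\mathrm{lost}(x,v)\le\varepsilon(x)+1,\qquad \mathrm{lost}(x,v)\le\varepsilon(x)\ \text{ if }xv\in E(N).\tag{6}$$
For example, if a class is a path $xyz$ and $v$ is a vertex off it, then $\mathrm{lost}(y,v)\ge2$, so $\varepsilon(y)\ge1$.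

**Step 1: we may assume $s<77k$.** This step shows that small classes pay for themselves with room to spare. If $s\ge kn/2$, then $t\le e(N)/2=\frac{kn}4+\frac s2\le s$ and we are done. So let $s<kn/2$, that is, $e(N)<kn$. Call $C_i$ *large* if $c_i>n/10$, and *small* otherwise. If there are $p$ large classes, then $p(\frac n{10}-1)\le e(N)<kn$, so $p\le11k$ once $n\ge110$. Let $q$ be the number of small classes. We show $q\le\frac67s$. Then $s\ge77k$ implies $t\le11k+\frac67s\le s$, and we are done in that case too.

Let $m(x)=\sum_{\text{small }i}r_i(x)$. For a small class containing $x$, the fraction of the $n-1$ vertices $v\ne x$ outside it is $\frac{n-c_i}{n-1}\ge0.9$. Averaging over $v$, some $v$ has $\mathrm{lost}(x,v)\ge0.9\,m(x)$, so $\varepsilon(x)\ge0.9\,m(x)-1$ by (6). For $m(x)\ge1$ put $\varphi(x)=\varepsilon(x)/m(x)$. Since $\varepsilon(x)$ is an integer: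

- if $m(x)=1$, then $\varphi(x)\ge1$ unless $x\in X_1:=\{x:m(x)=1,\ \varepsilon(x)=0\}$;
- if $m(x)=2$, then $\varepsilon(x)\ge1$ and $\varphi(x)\ge\frac12$;
- if $m(x)\ge3$, then $\varphi(x)\ge\frac23$. Indeed $\varepsilon\ge2$ for $m=3$, $\varepsilon\ge3$ for $m=4$, and $\varphi\ge0.9-\frac1m\ge0.7$ for $m\ge5$.

Now $2s\ge\sum_{x:\,m(x)\ge1}m(x)\varphi(x)=\sum_{\text{small }i}w_i$ with $w_i=\sum_{x\in C_i}r_i(x)\varphi(x)$. We claim $w_i\ge\frac73$ for every small $i$.

*$V(C_i)\cap X_1\ne\emptyset$.* Let $x$ be in it. For $v\in N(x)$, (6) gives $\mathrm{lost}(x,v)\le0$, so $v\in C_i$. Hence $N(x)\subset V(C_i)$ and $c_i\ge k+1$. Let $\ell_i=|V(C_i)\cap X_1|$. As $m=1$ on $X_1$, these vertices are leaves of $C_i$. A connected graph on at least three vertices does not consist of leaves only, so $\ell_i\le c_i-1$. Then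
$$\sigma_i:=\sum_{x\in C_i\setminus X_1}r_i(x)=2e_i-\ell_i\ge2(c_i-1)-\ell_i\ge c_i-1\ge k\ge4 .$$
Outside $X_1$ we have $\varphi\ge\frac12$, so $\sigma_i\ge5$ gives $w_i\ge\frac52$. If $\sigma_i=4$, equality holds throughout, so $C_i$ has $5$ vertices, $4$ edges and four leaves in $X_1$: it is a star. Its center $y$ has $m(y)\ge4$, so $w_i\ge4\cdot\frac23>\frac73$.

*$V(C_i)\cap X_1=\emptyset$.* Then $w_i\ge\frac12\cdot2e_i=e_i$, which suffices if $e_i\ge3$. If $e_i=2$, $C_i$ is a path with center $y$. If $m(y)=2$, then as $d(y)\ge k>2$ there is $v\in N(y)\setminus V(C_i)$, and (6) gives $\varepsilon(y)\ge\mathrm{lost}(y,v)\ge2$, so $\varphi(y)\ge1$. If $m(y)\ge3$, then $\varphi(y)\ge\frac23$. So the center contributes at least $2\cdot\frac23=\frac43$ and each end at least $\frac12$, and $w_i\ge\frac73$.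

Hence $2s\ge\frac73q$, that is, $q\le\frac67s$.

**Step 2: a large uniform piece.** From now on $s<77k$, a bound independent of $n$, so most of $N$ is tight. We extract a big piece on which all vertices look alike. Let $A=\{x:\varepsilon(x)=0\}$ and $Z=V\setminus A$. Then $|Z|\le2s<154k$, and the number of edges of $N$ meeting $Z$ is at most $\sum_{z\in Z}d(z)=k|Z|+2s\le B_0:=154k\cdot155k$. As $N$ is connected, either $N[A]=N$ or each component of $N[A]$ sends an edge to $Z$, so $N[A]$ has at most $B_0$ components. As $|A|\ge n-154k$, for large $n$ some component has more than $B_0$ vertices. Let $D$ be its vertex set. All $N$-neighbors of $D$ outside $D$ lie in $Z$.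

If $xy\in E(N)$ with $x,y\in A$, then $k$ disjoint monochromatic $x$–$y$ paths all lie in $N$ and use all $N$-edges at $x$ and all at $y$. So $r_i(x)=r_i(y)$ for all $i$. Thus $r_i(x)=r_i$ for all $x\in D$, and $\sum_ir_i=k$. Let $I=\{i:r_i\ge1\}$ and let $J$ be the set of the other indices.

*$r_i\ge2$ for $i\in I$.* If $r_i=1$, no $C_i$-edge joins two vertices of $D$, since it would be a component of the connected graph $C_i$, which has at least two edges. So each vertex of $D$ sends a $C_i$-edge to $Z$, giving $|D|\le B_0$, a contradiction.

*$C_i$ is spanning for $i\in I$.* For any $v$ and $x\in D\setminus\{v\}$, (6) gives $\mathrm{lost}(x,v)\le1<r_i$, so $v\in C_i$.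

Let $v\in V$ and $x\in D\setminus\{v\}$. Among $k$ disjoint monochromatic $x$–$v$ paths, those in $N$ lie in classes of $I$, and at most $\min(r_i,r_i(v))$ of them lie in $C_i$. At least $k-1$ paths lie in $N$, so $\sum_{i\in I}r_i(v)\ge k-1$. If $xv\in E(N)$, all $k$ lie in $N$, and $\sum_{i\in I}\min(r_i,r_i(v))\ge k=\sum_{i\in I} r_i$ forces $r_i(v)\ge r_i$ for all $i\in I$. Put $m_J(v)=\sum_{j\in J}r_j(v)$ and let $Y\subset Z$ be the set of $N$-neighbors of $D$ outside $D$. Since $\varepsilon(v)=m_J(v)+\sum_{i\in I}r_i(v)-k$,
$$\varepsilon(v)\ge m_J(v)-1\ \ (v\in V),\qquad \varepsilon(y)=m_J(y)+\sum_{i\in I}(r_i(y)-r_i),\ \text{all terms}\ge0\ \ (y\in Y).\tag{7}$$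

**Step 3: the classes in $J$ are paid for.** We show $\sum_{z\in Z}m_J(z)\ge4|J|$. Let $j\in J$ and $A_j=A\cap V(C_j)$. By (7), $m_J\le1$ on $A$, so $A_j$ consists of leaves of $C_j$, and $\sum_{z\in Z}r_j(z)=2e_j-|A_j|$. If $A_j=\emptyset$, this is at least $4$. If $\alpha\in A_j$, then (6) with $\varepsilon(\alpha)=0$ gives $N(\alpha)\subset V(C_j)$, so $c_j\ge k+1$. As $|A_j|\le c_j-1$, we get $2e_j-|A_j|\ge c_j-1\ge k\ge4$. Summing over $j$ gives the claim.

For $z\in Z$, (7) gives
$$\varepsilon(z)\ge\max(1,m_J(z)-1)\ge\tfrac12m_J(z). \tag{8}$$
So $2s\ge\frac12\cdot4|J|=2|J|$, hence $s\ge|J|$ and $t-s\le|I|$. If $|I|\le\tau$ we are done.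

**Step 4: the classes in $I$.** Let $|I|>\tau$; in particular $|I|\ge2$. Since $r_i\ge2$ and $\sum_{i\in I}r_i=k$, we have $|I|\le\lfloor k/2\rfloor$. The classes with $r_i=2$ are the ones that must be paid for, by the Hamilton cycle obstruction of Section 3. Let $I_2=\{i\in I:r_i=2\}$ and $W=V\setminus(D\cup Y)$.

*Case $W=\emptyset$.* Then $Z=Y$. Let $i\in I_2$. We have $r_i(v)\ge2$ for all $v$, with equality on $D$, and $C_i$ is spanning. So $\sum_{y\in Y}(r_i(y)-2)=2e_i-2n$ is even and $\ge0$. Suppose it is $0$. Then $C_i$ is connected, spanning and $2$-regular, a Hamilton cycle. Take $x\in D$ and a $C_i$-neighbor $x'$. As $xx'\in E(N)$ and $d(x)=k$, $k$ disjoint monochromatic $x$–$x'$ paths lie in $N$ and use all $N$-edges at $x$. One of them starts with the other $C_i$-edge at $x$, so it is the Hamilton path $C_i-xx'$. Another lies in some $C_{i'}$ with $i'\in I\setminus\{i\}$. It is not the edge $xx'$, which belongs to $C_i$, so it has an internal vertex, and the two paths are not disjoint, a contradiction. So the sum is at least $2$. By (7) and Step 3,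
$$2s\ge\sum_{z\in Z}\tfrac12m_J(z)+\sum_{y\in Y}\sum_{i\in I_2}(r_i(y)-2)\ge2|J|+2|I_2| .$$
Thus $t-s\le|I\setminus I_2|\le\lfloor k/3\rfloor\le\tau$, because $r_i\ge3$ on $I\setminus I_2$ and these $r_i$ sum to at most $k$.

*Case $W\ne\emptyset$.* $Y$ separates $D$ from $W$ in $N$, so $|Y|\ge k-1$ by the connectivity of $N$ noted in the setup. For $y\in Y$, (7) and $y\in Z$ give $\varepsilon(y)\ge\max(1,m_J(y))\ge\frac12m_J(y)+\frac12$. For $z\in Z\setminus Y$ use (8). Hence $2s\ge2|J|+\frac{k-1}2$ and
$$t-s\le|I|-\frac{k-1}4\le\Big\lfloor\frac k2\Big\rfloor-\frac{k-1}4 .$$
For $k\ge11$ the right side is at most $\frac{k+1}4\le\frac{k-2}3\le\lfloor\frac k3\rfloor$. For $k=4,5,6,7,8,9,10$ the right side is $1.25,\,1,\,1.75,\,1.5,\,2.25,\,2,\,2.75$, while $\tau=1,1,2,2,2,3,3$. For even $k$, $s=e(N)-\frac{kn}2$ is an integer, so $t-s$ is an integer, which settles $k=4$ and $k=8$. So $t-s\le\tau$ in all cases. $\blacksquare$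

**Exact values.** Combine Theorems 1 and 3. For $k\ge6$ and infinitely many $n$,
$$mc_k(K_n)=\binom n2-\frac{kn}2+\Big\lfloor\frac k3\Big\rfloor,$$
which exceeds the conjectured value by exactly $\lfloor k/3\rfloor-1\ge1$, and this is unbounded as $k\to\infty$. For $k\in\{4,5\}$ we have $\tau=1$. By Harary's theorem $e(H)=\lceil kn/2\rceil$, so the lower bound of Section 1 meets Theorem 3, and $mc_k(K_n)=\binom n2-\lceil\frac{kn}2\rceil+1$ for all large $n$, as the conjecture predicts.
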